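# Flexible list colorings of $C_4$-free planar graphs from lists of size four

## 1. Requests, random colorings, and 2-degenerate graphs

All graphs are finite and simple. Let $G$ be a graph and let $L$ be a list assignment: each vertex $v$ has a finite set $L(v)$ of colors. An *$L$-coloring* is a proper coloring $\varphi$ of $G$ with $\varphi(v)\in L(v)$ for every $v$. Ordinary list coloring asks whether one $L$-coloring exists. Here the vertices also have wishes, and we want to satisfy a fixed fraction of them.

**Definition (requests and flexibility).** A *weighted request* is a function $w$ that assigns a nonnegative real number to each pair $(v,c)$ with $v\in V(G)$, $c\in L(v)$. For $\epsilon>0$, the pair $(G,L)$ is *weighted $\epsilon$-flexible* if for every weighted request $w$ there is an $L$-coloring $\varphi$ with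
$$\sum_{v\in V(G)} w(v,\varphi(v))\ \ge\ \epsilon\sum_{v\in V(G),\,c\in L(v)}w(v,c).$$
A class $\mathcal C$ of graphs is *weighted $\epsilon$-flexible with lists of size $k$* if $(G,L)$ is weighted $\epsilon$-flexible for every $G\in\mathcal C$ and every $L$ with $|L(v)|=k$ for all $v$. The same $\epsilon$ serves for all $G$ and all $L$.

A single vertex with a list of size $k$ is $\frac1k$-flexible: give it the color of largest weight. On the other hand, take a triangle $abc$ with lists $\{1,2\},\{1,2\},\{1,3\}$. It has $L$-colorings, but in each of them $a$ and $b$ use up the colors $1$ and $2$, so $c$ gets $3$. The request with $w(c,1)=1$ and all other weights $0$ is never satisfied, and no $\epsilon>0$ works. So colorability alone is not enough: every color of every list must be usable. The next lemma says that it suffices for every color to be usable with probability bounded below.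

**Lemma 1.** Suppose there is a probability distribution on $L$-colorings $\varphi$ of $G$ with $\Pr[\varphi(v)=c]\ge\epsilon$ for all $v$ and all $c\in L(v)$. Then $(G,L)$ is weighted $\epsilon$-flexible.

*Proof.* By linearity, $\mathbb E\big[\sum_v w(v,\varphi(v))\big]=\sum_{v,c}w(v,c)\Pr[\varphi(v)=c]\ge\epsilon\sum_{v,c}w(v,c)$. Some coloring $\varphi$ attains at least the expectation. $\square$

A graph is *2-degenerate* if every nonempty subgraph has a vertex of degree at most $2$. Equivalently, its vertices can be ordered $v_1,\dots,v_n$ so that each $v_i$ has at most two neighbors among $v_1,\dots,v_{i-1}$. For these graphs lists of size $4$ are comfortable.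

**Proposition 2.** Let $G$ be 2-degenerate and $|L(v)|=4$ for all $v$. Then there is a distribution on $L$-colorings with $\Pr[\varphi(v)=c]\ge\frac1{16}$ for all $v$, $c\in L(v)$.

*Proof.* Color $v_1,\dots,v_n$ in this order. When $v_i$ is reached, let $L'(v_i)$ be $L(v_i)$ minus the colors of its at most two earlier neighbors, and choose $\varphi(v_i)$ uniformly in $L'(v_i)$. Here $2\le|L'(v_i)|\le4$.

*Avoiding a color.* Whatever happened before, the probability that $v_i$ receives a given color $c$ is at most $\frac12$. Hence for every set $I$ of at most two vertices and every $c$, $\Pr[\varphi(u)\ne c\ \forall u\in I]\ge2^{-|I|}\ge\frac14$.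

*Using a color.* Let $c\in L(v)$. The at most two earlier neighbors of $v$ all avoid $c$ with probability at least $\frac14$. In that event $c\in L'(v)$, and $v$ takes $c$ with conditional probability at least $\frac14$. $\square$

The proof keeps two statements going together: every color can be *used* at a vertex, and every color can be *avoided* on two vertices simultaneously. The second feeds the first.

Proposition 2 covers, for instance, planar graphs in which every cycle has length at least $6$. If a subgraph had minimum degree at least $3$, one of its components, with $n$ vertices, $e\ge\frac32n$ edges and $f$ faces in some embedding, would have all facial walks of length at least $6$. Then $2e\ge6f=6(e-n+2)$, that is, $e\le\frac32n-3$, a contradiction. Such graphs contain no $4$-cycle. What changes when cycles of length $3$ and $5$ are allowed, and only the $4$-cycle is forbidden?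

## 2. What a vertex with three earlier neighbors destroys

A graph is *$C_4$-free* if it contains no cycle of length $4$ as a subgraph. Masařík proved that lists of size $5$ are sufficient for weighted $\epsilon$-flexibility of $C_4$-free planar graphs. These graphs are $4$-choosable: they have an $L$-coloring whenever all lists have size $4$. The question, posed by Lidický, Masařík, Murphy and Zerbib in "On Weak Flexibility in Planar Graphs" (arXiv:2009.07932, 2020), is whether lists of size $4$ already give flexibility. The answer is yes.

**Theorem 3.** There is an absolute constant $r$ such that for every $C_4$-free planar graph $G$ and every $L$ with $|L(v)|=4$ for all $v$, there is a probability distribution on $L$-colorings $\varphi$ of $G$ with $\Pr[\varphi(v)=c]\ge\epsilon:=4^{-3r}$ for all $v\in V(G)$, $c\in L(v)$. Consequently $(G,L)$ is weighted $\epsilon$-flexible.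

The consequence is Lemma 1. In particular the size-$5$ result is not tight.

Two examples show what goes wrong with vertex-by-vertex coloring. The dodecahedron is planar, cubic, and has no cycle shorter than $5$; in every ordering the last vertex has three earlier neighbors. If $L(v)=\{1,2,3,4\}$ and the three earlier neighbors of $v$ got $2,3,4$, then $v$ is forced to take $1$: it can no longer avoid the color $1$. And to use a color at $v$ we would need three vertices to avoid it simultaneously. Both halves of the proof break.

The icosidodecahedron is worse. It is the line graph of the dodecahedron $D$; its vertices are the $30$ edges of $D$, it is planar and $4$-regular, with $60$ edges. It is $C_4$-free. Indeed, let $e_1e_2e_3e_4$ be a $4$-cycle of it. If three cyclically consecutive $e_i$ share an end $y$ in $D$, they are all the edges at $y$, and the fourth edge meets the first and third of them outside $y$, which gives a triangle in $D$. Otherwise the four consecutive intersections are four vertices forming a $4$-cycle of $D$. Neither exists. In this graph the last vertex of an ordering has four earlier neighbors and may have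 no color left at all.

So instead of a last vertex we look for a last *piece*, of bounded size, that is colored in one go.

## 3. Coloring a bounded last piece

Which properties must the last piece have for the proof of Proposition 2 to survive? For $H\subseteq V(G)$ and $u\in H$ let $\mathrm{out}(u)=|N(u)\setminus H|$, and let $\mathbf 1_I$ be the indicator function of $I$. When everything outside $H$ is colored, $u$ keeps at least $4-\mathrm{out}(u)$ colors.

**Proposition 4.** There is an absolute constant $r$ such that every nonempty $C_4$-free planar graph $G$ has a nonempty $H\subseteq V(G)$ with $|H|\le r$ and the following properties.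

* (OUT) $\mathrm{out}(u)\le2$ for all $u\in H$.
* (FORB) If $I\subseteq H$, $|I|\le2$, and $|M(u)|\ge4-\mathrm{out}(u)-\mathbf 1_I(u)$ for all $u\in H$, then $G[H]$ is $M$-colorable.
* (FIX) If $v\in H$ and $|M(u)|\ge4-\mathrm{out}(u)-\mathbf 1_{uv\in E(G)}$ for all $u\in H\setminus\{v\}$, then $G[H\setminus\{v\}]$ is $M$-colorable.

In words: each vertex of $H$ sees at most two outside vertices; $H$ can be colored even if one color is forbidden at two vertices; and $H$ can be colored even if the color of one vertex $v$ is prescribed. If $\deg(v)\le2$, then $H=\{v\}$ works: (OUT) is clear, (FORB) holds since $4-2-1\ge1$, and (FIX) is empty. For the dodecahedron the set $H=V(G)$ has the three properties. Here $\mathrm{out}=0$. For (FORB), choose $z\notin I$ and color by decreasing distance from $z$: every vertex other than $z$ has at most two colored neighbors and at least three colors, and $z$ has four colors and three neighbors. For (FIX), after removal of $v$ every vertex has more colors than neighbors.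

**Proof of Theorem 3 from Proposition 4.** Fix $G$, $L$, and $r$ from Proposition 4; put $\delta=4^{-r}$. By induction on $|Z|$ we construct, for every $Z\subseteq V(G)$, a distribution on $L$-colorings $\varphi$ of $G[Z]$ such that

* (i) $\Pr[\varphi(v)=c]\ge\delta^3$ for all $v\in Z$, $c\in L(v)$;
* (ii) for every $I\subseteq Z$ with $|I|\le2$ and every color $c$, $\Pr[\varphi(u)\ne c\ \forall u\in I]\ge\delta^{|I|}$.

For $Z=\emptyset$ there is nothing to do. Let $Z\neq\emptyset$.

**Step 1: the random coloring.** The purpose is to extend a coloring of $Z\setminus H$ so that every possible extension has a fair chance. Apply Proposition 4 to the $C_4$-free planar graph $G[Z]$; let $H$ be the resulting set, with $\mathrm{out}$ computed in $G[Z]$. Draw $\varphi_0$ on $Z\setminus H$ from the distribution given by induction. For $u\in H$ let $L'(u)$ be $L(u)$ minus the colors that $\varphi_0$ uses on $N(u)\cap(Z\setminus H)$, so $|L'(u)|\ge4-\mathrm{out}(u)$. By (FORB) with $I=\emptyset$, $G[H]$ is $L'$-colorable. Given $\varphi_0$, choose an $L'$-coloring of $G[H]$ uniformly. There are at most $4^{|H|}\le4^r$ of them, so each one has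 conditional probability at least $\delta$.

**Step 2: property (ii).** This is the avoidance statement that feeds (i). If $I\cap H=\emptyset$, it holds by induction. Otherwise, by induction, $\varphi_0$ avoids $c$ on $I\setminus H$ with probability at least $\delta^{|I\setminus H|}$. In that event consider the lists $L'(u)\setminus\{c\}$ for $u\in I\cap H$ and $L'(u)$ for the other $u\in H$. Their sizes are at least $4-\mathrm{out}(u)-\mathbf 1_{I\cap H}(u)$, so by (FORB) some $L'$-coloring of $G[H]$ avoids $c$ on $I\cap H$. It is chosen with conditional probability at least $\delta$. The total is at least $\delta^{|I\setminus H|+1}\ge\delta^{|I|}$, because $|I\cap H|\ge1$.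

**Step 3: property (i).** This is what we want. For $v\in Z\setminus H$ use induction. Let $v\in H$ and $c\in L(v)$. By (OUT) the set $N(v)\cap(Z\setminus H)$ has at most two elements, so by (ii) for $\varphi_0$ it avoids $c$ with probability at least $\delta^2$. In that event $c\in L'(v)$. Take the lists $L'(u)\setminus\{c\}$ for neighbors $u\in H$ of $v$ and $L'(u)$ for the other $u\in H\setminus\{v\}$. By (FIX), $G[H\setminus\{v\}]$ can be colored from them; giving $v$ the color $c$ yields an $L'$-coloring of $G[H]$. It is chosen with conditional probability at least $\delta$. So $\Pr[\varphi(v)=c]\ge\delta^2\cdot\delta$.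

Taking $Z=V(G)$ proves Theorem 3 with $\epsilon=\delta^3=4^{-3r}$. $\square$

What remains, and what is hard, is Proposition 4.

## 4. Euler's formula for $C_4$-free graphs

*Triangle* means cycle of length $3$. For a graph $F$ let $e(F)$ and $t(F)$ be its numbers of edges and triangles, and put
$$\Psi(F)=3e(F)-5|V(F)|-2t(F),\qquad \Psi(\emptyset)=0.$$

**Fact 5.** In a $C_4$-free graph every edge lies in at most one triangle. Hence $3t(F)\le e(F)$, and $\Psi(F)\ge-5|V(F)|$.

*Proof.* If $uvp$ and $uvq$ are two triangles, then $upvq$ is a $4$-cycle. Counting edges in triangles gives $3t\le e$, so $3e-2t\ge0$. $\square$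

**Fact 6.** If $F$ is connected, planar, $C_4$-free and $|V(F)|\ge4$, then $\Psi(F)\le-10$. For every nonempty planar $C_4$-free $F$, $\Psi(F)\le-5$.

*Proof.* Let $F$ be connected with $n\ge4$ vertices and $e$ edges. If $F$ is a tree, then $\Psi(F)=3(n-1)-5n=-2n-3\le-11$.

Otherwise embed $F$ in the plane. The boundary of every face contains a cycle: if the boundary were a forest, its complement in the plane would be connected, hence equal to the face, and $F$ would be that forest. Since $F$ is connected, each face is bounded by one closed walk, and the lengths of these walks sum to $2e$. A facial walk of length $3$ is a triangle. A facial walk of length $4$ would contain a $4$-cycle, which is excluded, or a triangle. In the latter case, view the walk as a multigraph: all degrees are even, and they stay even when the triangle is removed; but a single edge is left, a contradiction. So every face has length $3$ or at least $5$.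

Two faces of length $3$ are bounded by different triangles: a face bounded by a triangle is a whole side of it, and if both sides were faces, $F$ would be the triangle, while $n\ge4$. So the number $t_f$ of faces of length $3$ satisfies $t_f\le t(F)$. With $f=e-n+2$ faces,
$$2e\ \ge\ 5f-2t_f\ \ge\ 5(e-n+2)-2t(F),$$
which is $\Psi(F)\le-10$.

The connected graphs with at most three vertices have $\Psi(K_1)=-5$, $\Psi(K_2)=-7$, $\Psi(P_3)=-9$ for the path on three vertices, and $\Psi(K_3)=-8$. Since $\Psi$ is additive over components, the second claim follows. $\square$

Fact 6 is sharp: the dodecahedron has $\Psi=90-100=-10$, and the icosidodecahedron, with $20$ triangles coming from the $20$ vertices of $D$ (and no others, as $D$ has no triangle), has $\Psi=180-150-40=-10$. It also shows why triangles must enter the formula: without the term $-2t$ the icosidodecahedron would give $+30$.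

## 5. A potential that stops the boundary from spreading

Bounded pieces of a planar graph come from a classical result.

**(LT)** [Lipton–Tarjan, *Applications of a planar separator theorem*, SIAM J. Comput. 9 (1980)] There is a constant $c_0$ such that for all $r\ge1$ every $n$-vertex planar graph has a set $X$ of at most $c_0n/\sqrt r$ vertices such that all components of $G-X$ have at most $r$ vertices.

The sensible first attempt is to let $H$ be a component of $G-X$. This fails at once: a vertex of $H$ may have many neighbors in $X$, so even (OUT) can be false. The natural repair is to move offending vertices to the other side. Let $R$ be the growing set, starting with $R=X$, and move into $R$ any vertex with at least three neighbors in $R$, then any vertex set that violates (FORB) or (FIX). The danger is that $R$ swallows the graph.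

Here $\Psi$ helps. If $v\notin R$ has $a\ge3$ neighbors in $R$, then $v$ lies in at most $a/2$ triangles of $G[R\cup\{v\}]$, since triangles at $v$ use disjoint pairs of edges by Fact 5. So adding $v$ changes $\Psi(G[R])$ by at least $3a-5-a=2a-5\ge1$. At the start $\Psi(G[R])\ge-5|X|$, and always $\Psi(G[R])\le0$. So at most $5|X|$ vertices are moved in this way.

Now suppose we could show that every offending set $O$ also raises $\Psi$ by at least $1$. That would bound the number of *moves* by $5|X|$, but a set $O$ may have up to $r$ vertices, so the number of *vertices* moved would only be bounded by $5|X|r\le5c_0n\sqrt r$, which is useless for large $r$. This is the exact point where the attempt stops. What we need is a gain *proportional to $|O|$*: with a gain of more than $\gamma|O|$, at most $5|X|/\gamma$ vertices are moved, and this is a small fraction of $n$ when $r$ is large. So let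
$$\gamma=\tfrac1{100},\qquad\text{and fix an integer } r\ge1\text{ with } c_0/\sqrt r\le\tfrac1{600}.$$
Instead of running a process we maximize.

**Construction of $H$.** Let $n=|V(G)|\ge1$. By (LT) choose $X$ with $|X|\le n/600$ such that all components of $G-X$ have at most $r$ vertices. Let $W=V(G)\setminus X$, and choose $B\subseteq W$ maximizing
$$P(B)=\Psi(G[X\cup B])-\gamma|B|.$$
The purpose of the next estimate is to show that $B$ is not everything. By Fact 5, $P(\emptyset)\ge-5|X|\ge-\frac{5}{600}n$. By Fact 6, $P(W)=\Psi(G)-\gamma|W|\le-5-\frac1{100}\cdot\frac{599}{600}n<-\frac5{600}n$. So $P(W)<P(\emptyset)$ and $B\ne W$. Put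
$$U=W\setminus B\ne\emptyset,\qquad R=X\cup B,$$
and let $H$ be the vertex set of a component of $G[U]$. Then $H$ is nonempty and lies in a component of $G-X$, so $|H|\le r$. Neighbors of $u\in H$ in $U$ lie in $H$, so $N(u)\setminus H=N(u)\cap R$ and $\mathrm{out}(u)$ counts the neighbors in $R$. For $O\subseteq U$ put $\Delta(O)=\Psi(G[R\cup O])-\Psi(G[R])$. Comparing $P(B\cup O)$ with $P(B)$ gives
$$\Delta(O)\le\gamma|O|\qquad\text{for all nonempty }O\subseteq U.\tag{1}$$
From now on $G,R,U,H$ are fixed, and (1) is the only thing we use about the choice of $B$. Note that $\Delta(O)=3e'-5|O|-2t'$, where $e',t'$ count the edges and triangles of $G[R\cup O]$ that meet $O$.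

**(OUT)** holds. If $\mathrm{out}(v)\ge3$, then $\Delta(\{v\})\ge1>\gamma$ by the computation above, contradicting (1).

**(PAIR)** *No two adjacent vertices of $H$ both have $\mathrm{out}=2$.* Otherwise let $O$ be the pair. Then $e'=1+2+2=5$. Each triangle counted in $t'$ (one containing both vertices of $O$ and one of $R$, or one containing one vertex of $O$ and two of $R$) uses exactly two of the four edges between $O$ and $R$, and different triangles use different edges by Fact 5. So $t'\le2$ and $\Delta(O)\ge15-10-4=1>2\gamma$, contradicting (1).

For (FORB) and (FIX) we must show that every obstruction to coloring raises $\Psi$ by more than $\gamma$ times its size.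

## 6. Critical sets and their blocks

A *block* of a graph is a maximal connected subgraph that has no cutvertex of its own: an isolated vertex, a bridge with its ends, or a maximal 2-connected subgraph. Blocks are induced subgraphs, any two share at most one vertex, and they are edge-disjoint. Building each component block by block, each new block meets the earlier part in exactly one vertex, so a graph with $c$ components satisfies $|V|=c+\sum_B(|V(B)|-1)$. For instance, two triangles sharing a vertex have $5=1+2+2$ vertices.

**(ERT)** [Borodin 1977; Erdős–Rubin–Taylor 1979] If $Q$ is connected, $|M(v)|\ge\deg_Q(v)$ for all $v$, and $Q$ is not $M$-colorable, then every block of $Q$ is a complete graph or an odd cycle.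

Call a block *admissible* if it is $K_1,K_2,K_3$ or a cycle of length at least $5$.

**Lemma 7.** Let $Y\subseteq V(G)$, and suppose $G[Y]$ is not $M$-colorable. Let $O\subseteq Y$ be inclusion-minimal such that $G[O]$ is not $M$-colorable. Then $G[O]$ is connected, $|M(v)|\le\deg_{G[O]}(v)$ for all $v\in O$, and for every $T\subseteq\{v\in O:|M(v)|=\deg_{G[O]}(v)\}$ all blocks of $G[T]$ are admissible.

*Proof.* If $G[O]$ were disconnected, one component would already be non-colorable. If $|M(v)|>\deg_{G[O]}(v)$, a coloring of $G[O\setminus\{v\}]$, which exists by minimality, would extend to $v$.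

Let $Q$ be the vertex set of a component of the subgraph induced by $\{v\in O:|M(v)|=\deg_{G[O]}(v)\}$. By minimality $G[O\setminus Q]$ has an $M$-coloring. It removes from the list of $v\in Q$ at most $\deg_{G[O]}(v)-\deg_{G[Q]}(v)$ colors, so at least $\deg_{G[Q]}(v)$ remain. As $G[O]$ is not colorable, $G[Q]$ is not colorable from the remaining lists. By (ERT) its blocks are complete graphs or odd cycles. A complete graph on four or more vertices contains a $4$-cycle, so all blocks are admissible.

Finally, a block $B$ of $G[T]$ lies in a block $B'$ of such a $G[Q]$ and is an induced subgraph of $B'$ that is connected and has no cutvertex. A proper connected induced subgraph of a cycle is a path, and a path without cutvertex is $K_1$ or $K_2$. So $B$ is admissible. $\square$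

Call such an $O$ a *critical set*. In (FORB) and (FIX), a vertex $v$ of a critical set has $\deg_{G[O]}(v)\ge|M(v)|$, hence it has total degree at least about $4$ into $O\cup R$, and the vertices where equality holds form a graph with admissible blocks. The next section counts in exactly this situation.

## 7. Counting edges and triangles around a critical set

**Setting (S).** $F$ is a $C_4$-free graph, $V(F)=O\sqcup R$, $I\subseteq O$, $d(v)=\deg_F(v)$, and

1. $d(v)\ge4-\mathbf 1_I(v)$ for all $v\in O$;
2. with $L=\{v\in O:d(v)=4-\mathbf 1_I(v)\}$, every block of $F[L]$ is $K_1,K_2,K_3$ or a cycle of length $\ge5$.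

(The letter $L$ now denotes this vertex set, the *low* vertices; list assignments do not occur in this section.) Put $S=O\setminus L$, so $d(v)\ge5-\mathbf 1_I(v)$ on $S$. Put $i_L=|I\cap L|$, $i_S=|I\cap S|$, and
$$\Delta=\Psi(F)-\Psi(F[R])=3e'-5|O|-2t',$$
where $e',t'$ count the edges and triangles of $F$ meeting $O$.

Edges and triangles are classified by the types of their vertices: $e_{LS}$ is the number of edges between $L$ and $S$, $t_{LSR}$ the number of triangles with one vertex in each of $L,S,R$, and so on. An edge is *free* if it lies in no triangle of $F$; $w_{LS}$ etc. count the free edges of a type. Put $t_{LL*}=t_{LLS}+t_{LLR}$, and let $b=e_{LR}+e_{SR}$ be the number of edges between $O$ and $R$.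

**Definition (flower).** A component of $F[L]$ is a *flower* if it is a cycle of length $\ge5$ all of whose edges lie in $LL*$ triangles. Let $c^*$ be the number of components of $F[L]$ that are not flowers.

*Example.* Let $F$ consist of a 5-cycle $v_1\dots v_5$ and five vertices $p_i$ with $p_i$ adjacent to $v_i$ and $v_{i+1}$ (indices mod 5). It is $C_4$-free: a $4$-cycle through $p_i$ would need a second common neighbor of $v_i$ and $v_{i+1}$, and there is none; the only cycle avoiding all $p_i$ has length 5. Let $O=\{v_1,\dots,v_5\}$, $R=\{p_1,\dots,p_5\}$, $I=\emptyset$. All $d(v_i)=4$, so $L=O$, and $F[L]$ is a flower: $c^*=0$. Here $e'=15$, $t'=5$, so $\Delta=45-25-10=10$, while $b=10$.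

Finally put
$$\rho=\tfrac32w_{LR}+2w_{SR}+2t_{LLR}+2t_{LSR}+t_{LRR}+3t_{SSR}+2t_{SRR},$$
$$\sigma=\tfrac12\,|\{v\in S:d(v)=5\}|+\sum_{v\in S,\ d(v)\ge6}(d(v)-5).$$

**Lemma 8.** In setting (S):

* (a) $\Delta\ge c^*-\frac32i_L-i_S+\rho$.
* (b) $\Delta\ge c^*-\frac32i_L-i_S+\sigma+\frac b2$.
* (c) $\Psi(F[O])\ge c^*-\frac32i_L-i_S-\frac32b$.
* (d) $|O|\le12(\sigma+\frac b2)+5|I|$.
* (e) If $|I|\le2$, then $c^*-\frac32i_L-i_S\ge-2$.
* (f) If $t_{LRR}>0$, then $c^*\ge1$.

How will it be used? Part (c) and Euler's formula (Fact 6) force many edges from $O$ to $R$; then (b) shows that $\Delta$ is positive, and (b) with (d) shows that it is linear in $|O|$. Part (a) is the sharper form for the hardest case, and (e), (f) control the constant terms.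

*Proof.*

**Step 1: an exact formula for $\Delta$.** The aim is to eliminate $e_{LL}$ and $|S|$ by the degree sums. Put $x=e_{LS}+e_{LR}$ and $s=\sum_{v\in S}(d(v)-5)$; then $s\ge-i_S$, because only vertices of $I\cap S$ can have $d=4$. The degree sums are
$$2e_{LL}+x=4|L|-i_L,\qquad e_{LS}+2e_{SS}+e_{SR}=5|S|+s.\tag{2}$$
Substituting $5|S|$ from the second and then $e_{LL}=\frac12(4|L|-i_L-x)$ from the first,
$$3e'-5|O|=3e_{LL}+2x+e_{LR}+e_{SS}+2e_{SR}-5|L|+s=|L|-\tfrac32i_L+\tfrac x2+e_{LR}+e_{SS}+2e_{SR}+s.$$
The $x$ cross edges (those of type $LS$ or $LR$) can lie only in triangles of types $LL*,LSS,LSR,LRR$, and each such triangle contains exactly two of them. By Fact 5,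
$$\tfrac x2=\tfrac12(w_{LS}+w_{LR})+t_{LL*}+t_{LSS}+t_{LSR}+t_{LRR}.$$
Now subtract $2t'=2(t_{LLL}+t_{LL*}+t_{LSS}+t_{LSR}+t_{LRR}+t_{SSS}+t_{SSR}+t_{SRR})$:
$$\Delta=A+\tfrac12(w_{LS}+w_{LR})+\Theta+s-\tfrac32i_L,\qquad A=|L|-2t_{LLL}-t_{LL*},\tag{3}$$
$$\Theta=e_{LR}+e_{SS}+2e_{SR}-(t_{LSS}+t_{LSR}+t_{LRR})-2(t_{SSS}+t_{SSR}+t_{SRR}).$$

**Step 2: $\Theta$ is a sum of nonnegative terms.** Sort the edges by the triangle containing them:
$$\begin{aligned}e_{LR}&=w_{LR}+2t_{LLR}+t_{LSR}+2t_{LRR},\\ e_{SS}&=w_{SS}+t_{LSS}+3t_{SSS}+t_{SSR},\\ e_{SR}&=w_{SR}+t_{LSR}+2t_{SSR}+2t_{SRR}.\end{aligned}$$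
Inserting these,
$$\Theta=2t_{LLR}+2t_{LSR}+t_{LRR}+t_{SSS}+3t_{SSR}+2t_{SRR}+w_{LR}+w_{SS}+2w_{SR}.\tag{4}$$
Adding the first and third lines we also record
$$b=w_{LR}+w_{SR}+2(t_{LLR}+t_{LSR}+t_{LRR}+t_{SSR}+t_{SRR}).\tag{5}$$

**Step 3: $A\ge c^*$.** If $F$ has no triangle, $A=|L|$ and there is nothing to fear; triangles at $L$ cost, and this step bounds the cost using condition 2. Let $c$ be the number of components of $F[L]$, $k$ the number of its $K_2$ blocks, and $C_1,\dots,C_q$ its cycle blocks of length $\ge5$. A triangle of $F[L]$ lies in one block, and by condition 2 that block is a $K_3$. So $t_{LLL}$ counts the $K_3$ blocks, and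
$$|L|=c+2t_{LLL}+k+\sum_{i}(|C_i|-1).$$
Each $LL*$ triangle contains exactly one $LL$ edge, which is not in a $K_3$ block by Fact 5. Conversely, an $LL$ edge outside the $K_3$ blocks is either free or in exactly one triangle, of type $LL*$. There are $k+\sum|C_i|$ such edges, and the free $LL$ edges are among them. Hence $t_{LL*}=k+\sum_i|C_i|-w_{LL}$, and
$$A=c+w_{LL}-q.\tag{6}$$
Suppose no edge of $C_i$ is free. Then all its edges lie in $LL*$ triangles. Let $u,v,w$ be consecutive on $C_i$, with triangles $uvp$ and $vwp'$, where $p,p'\notin L$. Then $p\ne p'$, since otherwise $vp$ would lie in two triangles. So $v$ has the four distinct neighbors $u,w,p,p'$. As $v\in L$ has degree at most $4$, we get $d(v)=4$, $v\notin I$, and $v$ has no other neighbor. Thus $C_i$ is a whole component of $F[L]$, that is, a flower. So every $C_i$ that is not a flower contains a free edge; blocks are edge-disjoint, so $w_{LL}\ge q-\#\text{flowers}$. By (6), $A\ge c-\#\text{flowers}=c^*$.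

The same argument, applied to a flower, shows:
$$\text{vertices of flowers are not in } I,\text{ and all their edges leaving } L \text{ lie in } LL*\text{ triangles.}\tag{7}$$

**Step 4: part (a).** In (3) use $A\ge c^*$, $s\ge-i_S$, and $\Theta+\frac12w_{LR}\ge\rho$ from (4) (drop $t_{SSS}$, $w_{SS}$, $\frac12w_{LS}$).

**Step 5: part (b).** The aim is to turn high vertices and edges to $R$ into gain. Let $v\in S$ with $d(v)=5$. The edges at $v$ that lie in triangles come in disjoint pairs (Fact 5), so $v$ is incident with a free edge. A free edge of type $LS$ or $SR$ serves one such vertex, one of type $SS$ at most two. Hence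
$$\tfrac12w_{LS}+w_{SS}+w_{SR}\ \ge\ \tfrac12\,|\{v\in S:d(v)=5\}|.$$
Also $s\ge\sum_{v\in S,d(v)\ge6}(d(v)-5)-i_S$. So in (3), (4) we may spend $\frac12w_{LS}+w_{SS}+w_{SR}$ and $s$ on $\sigma-i_S$. What remains besides $A-\frac32i_L$ is at least
$$\tfrac32w_{LR}+w_{SR}+2t_{LLR}+2t_{LSR}+t_{LRR}+3t_{SSR}+2t_{SRR}\ \ge\ \tfrac b2$$
by (5).

**Step 6: part (c).** Here we compare $F[O]$ with $F$ and $F[R]$. Let $t_R=t_{LLR}+t_{LSR}+t_{LRR}+t_{SSR}+t_{SRR}$ be the number of triangles meeting both $O$ and $R$. Then $\Psi(F)=\Psi(F[O])+\Psi(F[R])+3b-2t_R$, so $\Psi(F[O])=\Delta-3b+2t_R$. By (5),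
$$\rho-3b+2t_R=-\tfrac32w_{LR}-w_{SR}-2t_{LLR}-2t_{LSR}-3t_{LRR}-t_{SSR}-2t_{SRR}\ \ge\ -\tfrac32b.\tag{8}$$
Combine with (a).

**Step 7: part (d).** The point is that low vertices send many edges out of $L$. An admissible block $B$ has at most $\frac32(|V(B)|-1)$ edges, with equality for $K_3$; since $\sum_B(|V(B)|-1)\le|L|$, we get $e_{LL}\le\frac32|L|$, and $x\ge|L|-i_L$ by (2). For $v\in S$: $d(v)=4$ occurs only in $I$; a vertex with $d=5$ contributes $\frac12$ to $\sigma$, and $5=10\cdot\frac12$; and $d\le6(d-5)$ if $d\ge6$. So $\sum_{v\in S}d(v)\le10\sigma+4i_S$, and likewise $|S|\le2\sigma+i_S$. Since $x\le\sum_{v\in S}d(v)+b$,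
$$|L|\le x+i_L\le10\sigma+4i_S+b+i_L,\qquad |O|=|L|+|S|\le12\sigma+b+5i_S+i_L,$$
which is at most $12(\sigma+\frac b2)+5|I|$.

**Step 8: part (e).** If $i_L=0$, the value is at least $-i_S\ge-2$. If $i_L\ge1$, a vertex of $I\cap L$ lies in no flower by (7), so $c^*\ge1$. For $i_L=1$ the value is at least $1-\frac32-1=-\frac32$; for $i_L=2$ we have $i_S=0$ and the value is at least $1-3=-2$.

**Step 9: part (f).** Let $v$ be the $L$-vertex of an $LRR$ triangle. If $v$ were in a flower, its edges in this triangle would leave $L$ and by (7) lie also in $LL*$ triangles, contradicting Fact 5. So the component of $v$ is not a flower. $\square$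

In the example of the flower, $A=5-5=0$ and $\Theta=2t_{LLR}=10=\Delta$, so (a) holds with equality. A flower itself contributes nothing to $A$; this is why $c^*$ counts only the other components.

**Corollary 9.** In setting (S), suppose $|I|\le2$, $F$ is planar, $F[O]$ is connected and $|O|\ge4$. Then $\Delta\ge1$ and $\Delta>|O|/100$.

*Proof.* By Fact 6 and Lemma 8(c),(e), $-10\ge\Psi(F[O])\ge-2-\frac32b$, so $b\ge\frac{16}3$, that is, $b\ge6$. By (b) and (e), $\Delta\ge-2+3=1$, which exceeds $|O|/100$ if $|O|<100$. If $|O|\ge100$, then (d) gives $\sigma+\frac b2\ge\frac{|O|-10}{12}$, and by (b),(e) $\Delta\ge\frac{|O|-10}{12}-2>\frac{|O|}{100}$. (At $|O|=100$ the left side is $5.5$ and the right side is $1$, and the left side grows faster.) $\square$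

## 8. Forbidding a color at two vertices

We return to $G,R,U,H$ of Section 5 and prove (FORB). Suppose it fails for $I\subseteq H$ with $|I|\le2$ and lists $M$. By (OUT) every list has $|M(u)|\ge4-2-1=1$. Take a critical set $O\subseteq H$ from Lemma 7.

**Step 1: the setting.** We check (S), with $I\cap O$ in place of $I$, for $F=G[R\cup O]$. For $v\in O$,
$$d(v)=\deg_{G[O]}(v)+\mathrm{out}(v)\ge|M(v)|+\mathrm{out}(v)\ge4-\mathbf 1_I(v).$$
If $d(v)=4-\mathbf 1_I(v)$, then equality holds throughout and $|M(v)|=\deg_{G[O]}(v)$. So condition 2 of (S) follows from Lemma 7.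

**Step 2: large critical sets.** If $|O|\ge4$, Corollary 9 gives $\Delta(O)>\gamma|O|$, contradicting (1).

**Step 3: small critical sets.** Corollary 9 does not cover $|O|\le3$, so we go through the cases. Recall $|M(v)|\le\deg_{G[O]}(v)$ and $\mathrm{out}\le2$.

* $|O|=1$: then $M(v)=\emptyset$, but $|M(v)|\ge1$.
* $|O|=2$: $|M|\le1$ at both ends forces $\mathrm{out}\ge3-\mathbf 1_I\ge2$, so $\mathrm{out}=2$ at both ends, contradicting (PAIR).
* $O$ induces a path $abc$: $|M(a)|,|M(c)|\le1$ force $\mathrm{out}(a)=\mathrm{out}(c)=2$ and $a,c\in I$. As $|I|\le2$, $b\notin I$, and $|M(b)|\le2$ forces $\mathrm{out}(b)=2$, contradicting (PAIR).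
* $O$ induces a triangle: $|M(v)|\le2$ gives $\mathrm{out}(v)\ge2-\mathbf 1_I(v)$ for each vertex. Some vertex is not in $I$ and has $\mathrm{out}=2$. By (PAIR) the other two have $\mathrm{out}\le1$, hence $\mathrm{out}=1$. So $e'=3+2+1+1=7$. A triangle counted in $t'$ other than $O$ contains no edge of $O$ (Fact 5), so it has one vertex in $O$ and two in $R$; that vertex must be the one with $\mathrm{out}=2$, and there is at most one such triangle. Hence $t'\le2$ and $\Delta(O)\ge21-15-4=2>3\gamma$, contradicting (1).

This proves (FORB).

## 9. Prescribing the color of a vertex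

Now (FIX). Suppose it fails for $v\in H$ and lists $M$ on $H\setminus\{v\}$; again all lists are nonempty. Take a critical set $O\subseteq H\setminus\{v\}$.

**Step 1: $v$ has a neighbor in $O$.** Otherwise $|M(u)|\ge4-\mathrm{out}(u)$ for all $u\in O$. Give the vertices of $H\setminus O$ arbitrary lists of size $4$; by (FORB) with $I=\emptyset$, $G[H]$ is colorable, hence so is $G[O]$, a contradiction.

**Step 2: small critical sets.** As before we treat $|O|\le3$ by hand.

* $|O|=1$: impossible since $|M|\ge1$.
* $|O|=2$: $|M|\le1$ at both ends forces $\mathrm{out}=2$ at both ends, contradicting (PAIR).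
* $O$ induces a path $abc$: $|M(a)|\le1$ and $\mathrm{out}(a)\le2$ force $a$ to be adjacent to $v$; likewise $c$. Then $vabc$ is a $4$-cycle, a contradiction.
* $O$ induces a triangle: $v$ is adjacent to at most one of its vertices, since otherwise an edge of $O$ lies in two triangles. And $|M(u)|\le2$ gives $\mathrm{out}(u)+\mathbf 1_{uv\in E(G)}\ge2$ for each $u\in O$. So two vertices of the triangle have $\mathrm{out}=2$, contradicting (PAIR).

From now on $|O|\ge4$.

**Step 3: the setting.** We treat $v$ as one more outside vertex. Let $R'=R\cup\{v\}$ and $F=G[R'\cup O]$. For $u\in O$,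
$$d(u)=\deg_{G[O]}(u)+\mathrm{out}(u)+\mathbf 1_{uv\in E(G)}\ge|M(u)|+\mathrm{out}(u)+\mathbf 1_{uv\in E(G)}\ge4,$$
and $d(u)=4$ forces $|M(u)|=\deg_{G[O]}(u)$. So (S) holds with $I=\emptyset$ and $R'$ in place of $R$. Let $\Delta'=\Psi(F)-\Psi(G[R'])$, and let $b'$ be the number of edges between $O$ and $R'$. Telescoping,
$$\Delta(O\cup\{v\})=\Delta(\{v\})+\Delta'.\tag{9}$$

**Claim.** $\Delta(O\cup\{v\})\ge1$.

By Fact 6 and Lemma 8(c), $-10\ge\Psi(G[O])\ge-\frac32b'$, so $b'\ge\frac{20}3$, that is, $b'\ge7$. By Lemma 8(b), $\Delta'\ge\frac72$.

**Step 4: the claim when $\mathrm{out}(v)\ge1$.** Here the bound just found is enough. If $\mathrm{out}(v)=1$, then $\Delta(\{v\})=3-5=-2$, as $v$ lies in no triangle of $G[R\cup\{v\}]$. If $\mathrm{out}(v)=2$, it lies in at most one, and $\Delta(\{v\})\ge6-5-2=-1$. So $\Delta(O\cup\{v\})\ge-2+\frac72=\frac32$.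

**Step 5: the claim when $\mathrm{out}(v)=0$.** Now $\Delta(\{v\})=-5$, and the same bound yields only $-5+\frac72=-\frac32$. This is where the argument of Step 4 stops. The way out is to apply Euler's formula to $G[O\cup\{v\}]$ instead of $G[O]$, and to keep separate accounts of the edges at $v$, using the sharper part (a) of Lemma 8.

Since $\mathrm{out}(v)=0$, no triangle contains $v$ and a vertex of $R$. Let $\rho$ be formed with $R'$, and split $\rho=\nu+\rho_R$, where
$$\nu=\tfrac32w_{Lv}+2w_{Sv}+2t_{LLv}+2t_{LSv}+3t_{SSv}$$
comes from the edges at $v$, and $\rho_R$ is the same expression as in Section 7 formed with $R$; free edges are always meant in $F$. There are no terms with $v$ and a vertex of $R$. By Step 1 some edge joins $v$ to $O$. It is free, or it lies in a triangle whose third vertex is in $O$; in each case it makes $\nu\ge\frac32$.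

Let $p=t_{LRR}$, both $R$-vertices in $R$, and $a=\rho_R-p\ge0$, that is,
$$a=\tfrac32w_{LR}+2w_{SR}+2t_{LLR}+2t_{LSR}+3t_{SSR}+2t_{SRR}.$$
By (9) and Lemma 8(a) with $I=\emptyset$,
$$\Delta(O\cup\{v\})\ge-5+c^*+\nu+p+a.\tag{10}$$

*Euler for $O\cup\{v\}$.* Let $b$ be the number of edges between $O$ and $R$, and $t_R$ the number of triangles meeting $O$ and $R$. As $v$ has no neighbor in $R$, these are all the edges and triangles between $O\cup\{v\}$ and $R$, so $\Psi(G[O\cup\{v\}])=\Delta(O\cup\{v\})-3b+2t_R$. A triangle containing an edge between $O$ and $R$ does not contain $v$, so (5), and hence the equality in (8), hold for $R$: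
$$\rho_R-3b+2t_R=-\tfrac32w_{LR}-w_{SR}-2t_{LLR}-2t_{LSR}-3p-t_{SSR}-2t_{SRR}\ \ge\ -3p-a.$$
Thus each kind of contact with $R$ costs here at most what it gains in (10), with one exception: an $LRR$ triangle gains $1$ and costs $3$. The graph $G[O\cup\{v\}]$ is connected by Step 1 and has at least $5$ vertices. By Fact 6 and (10), $-10\ge-5+c^*+\nu-3p-a$, that is,
$$3p+a\ge5+c^*+\nu.\tag{11}$$

*The contradiction.* Suppose $\Delta(O\cup\{v\})\le0$. By (10), $p+a\le5-c^*-\nu$. Subtracting this from (11) gives $2p\ge2(c^*+\nu)$, so $p\ge c^*+\nu\ge\frac32$. In particular there is an $LRR$ triangle, and $c^*\ge1$ by Lemma 8(f). Then $p\ge1+\frac32=\frac52$, and since $p$ is an integer, $p\ge3$. But $a\ge0$ gives $p\le5-c^*-\nu\le5-1-\frac32=\frac52$. This contradiction shows $\Delta(O\cup\{v\})>0$; being an integer, it is at least $1$. The claim is proved.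

**Step 6: from positive to proportional.** Inequality (1) is violated only by a gain above $\gamma$ times the size. Let $m=|O|+1=|O\cup\{v\}|$. If $m<100$, the claim gives $\Delta(O\cup\{v\})\ge1>\gamma m$. If $m\ge100$, then Lemma 8(b),(d) with $I=\emptyset$ give $\Delta'\ge\sigma+\frac{b'}2\ge\frac{|O|}{12}=\frac{m-1}{12}$; since $\Delta(\{v\})\ge-5$ in all cases, $\Delta(O\cup\{v\})\ge-5+\frac{m-1}{12}>\gamma m$. (At $m=100$ this reads $3.25>1$, and the left side grows faster.) Both contradict (1) for the set $O\cup\{v\}\subseteq U$.

This proves (FIX), hence Proposition 4, hence Theorem 3. $\square$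

## 10. Larger lists, three colors, and correspondence coloring

**Theorem 10.** Let $\epsilon$ be as in Theorem 3.
(a) If $G$ is planar and $C_4$-free and $|L(v)|\ge4$ for all $v$, there is a distribution on $L$-colorings with $\Pr[\varphi(v)=c]\ge4\epsilon/|L(v)|$ for all $v$, $c\in L(v)$.
(b) The class of $C_4$-free planar graphs is weighted $\epsilon'$-flexible with lists of size $k$ for some $\epsilon'>0$ if and only if $k\ge4$.

*Proof.* (a) Choose independently uniform random 4-subsets $L^*(v)\subseteq L(v)$, and given $L^*$ draw $\varphi$ from the distribution of Theorem 3 for $L^*$. Then $\Pr[\varphi(v)=c]\ge\epsilon\Pr[c\in L^*(v)]=4\epsilon/|L(v)|$.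

(b) For $k\ge4$ use (a) and Lemma 1 with $\epsilon'=4\epsilon/k$. For $k\le3$ we use that there is a planar graph without cycles of length $4$ and $5$ that is not 3-colorable (Cohen-Addad, Hebdige, Král', Li, Salgado, *Steinberg's conjecture is false*, J. Combin. Theory Ser. B 122 (2017)). With all lists equal to $\{1,\dots,k\}$ it has no $L$-coloring at all, so no $\epsilon'$ works. $\square$

**Definition (correspondence coloring).** In *correspondence* (or *DP*) coloring each edge $uv$ carries a partial matching $M_{uv}$ between $\{u\}\times L(u)$ and $\{v\}\times L(v)$, and a coloring $\varphi$ with $\varphi(v)\in L(v)$ must satisfy $(u,\varphi(u))(v,\varphi(v))\notin M_{uv}$ for every edge $uv$.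

List coloring is the case in which equal colors are matched. The notion is strictly more demanding: take a $4$-cycle $x_1x_2x_3x_4$ with all lists $\{1,2\}$, match equal colors on $x_1x_2$, $x_2x_3$, $x_3x_4$, and match different colors on $x_4x_1$. The first three edges force $\varphi(x_1)\ne\varphi(x_4)$, and the last forbids it. So there is no coloring, although the $4$-cycle is an even cycle, which (ERT) would allow us to color from lists of size $2$.

**Theorem 11.** Theorem 3 and Theorem 10(a) hold, with the same $\epsilon$, for correspondence coloring.

*Proof.* **Step 1: Proposition 4 for correspondence coloring.** We claim that the set $H$ of Section 5 satisfies (FORB) and (FIX) for lists $M(u)$ of the stated sizes and arbitrary partial matchings on the edges. The construction of $H$, (OUT), (PAIR), and Section 7 do not mention colorings. In Lemma 7 we used that coloring a vertex removes at most one color from each neighbor's list, which holds for matchings, and (ERT). Replace (ERT) by the theorem of Bernshteyn, Kostochka and Pron' (*On DP-coloring of graphs and multigraphs*, Siberian Math. J. 58 (2017)), specialized to simple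 graphs: if $Q$ is connected and has a correspondence assignment with $|M(v)|\ge\deg_Q(v)$ for all $v$ that admits no coloring, then every block of $Q$ is a complete graph or a cycle. In a $C_4$-free graph such blocks are again $K_1,K_2,K_3$ or cycles of length $\ge5$, which is condition 2 of (S); the parity of the cycles was never used. The small cases in Sections 8 and 9 used only $|M(u)|\le\deg_{G[O]}(u)$ on critical sets and nonempty lists. In Step 1 of Section 9, give the vertices of $H\setminus O$ fresh lists of size $4$, and give the edges with an end outside $O$ empty matchings.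

**Step 2: the induction.** In Section 3 replace (ii) by: for every $I\subseteq Z$ with $|I|\le2$ and all $a_u\in L(u)$ $(u\in I)$, $\Pr[\varphi(u)\ne a_u\ \forall u\in I]\ge\delta^{|I|}$. Let $L'(u)$ be $L(u)$ minus the colors matched to the colors of $\varphi_0$ on $N(u)\cap(Z\setminus H)$; still $|L'(u)|\ge4-\mathrm{out}(u)$. There are at most $4^r$ colorings of $G[H]$ from $L'$, so each has conditional probability at least $\delta$. For (ii), delete $a_u$ from $L'(u)$ for $u\in I\cap H$; the rest of the proof is unchanged. For (i), let $v\in H$ and $c\in L(v)$. Apply (ii) to those of the at most two outside neighbors $u$ of $v$ that have a color $a_u$ matched to $c$ along $uv$; neighbors without such a color are omitted. With probability at least $\delta^2$ these neighbors avoid the $a_u$, and then $c\in L'(v)$. Each neighbor of $v$ in $H$ loses at most one color, the one matched to $c$, so (FIX) gives a coloring of $G[H]$ from $L'$ with $v$ colored $c$. Hence $\Pr[\varphi(v)=c]\ge\delta^3=\epsilon$, and weighted $\epsilon$-flexibility follows by the computation of Lemma 1.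

**Step 3: larger lists.** The random 4-subsets in the proof of Theorem 10(a) work unchanged, with the matchings restricted to the chosen subsets. $\square$
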